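\title{Sections of del Pezzo fibrations over $\mathbb{P}^1$ and the Brauer group of an intersection profile}

\begin{abstract}
Let $\pi:\mathcal X\to\mathbb P^1$ be a del Pezzo fibration with smooth total space over an algebraically closed field of characteristic $0$. A conjecture posed by Lehmann and Tanimoto predicts that, for every intersection profile $\lambda$, each integral curve class in a suitable translate of the nef classes of profile $\lambda$ is represented by exactly $|\mathrm{Br}(\mathcal X)|$ dominant families of sections. We show that this is false. Sections of profile $\lambda$ lie in an open subset $U_\lambda\subset\mathcal X$, and we prove that every such translate contains infinitely many classes represented by at least $|\mathrm{Br}(U_\lambda)|$ dominant families. For an explicit blow-up $\mathcal X$ of the Fermat cubic threefold, with $-K_{\mathcal X}$ relatively nef and big, we find $\mathrm{Br}(\mathcal X)=0$ and $|\mathrm{Br}(U_\lambda)|=9$. We also show that a smooth del Pezzo fibration whose Brauer group differs from that of its generic fiber has a blow-up at finitely many points for which the conjecture fails.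
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $k$ be an algebraically closed field of characteristic $0$. A \emph{del Pezzo surface} is a smooth projective surface with ample anticanonical class. A \emph{del Pezzo fibration} over $\mathbb P^1$ is an algebraic fiber space $\pi:\mathcal X\to\mathbb P^1$ (a surjective morphism with connected fibers from a normal projective variety) such that $\mathcal X$ has only Gorenstein terminal singularities and the general fiber is a del Pezzo surface. In this paper $\mathcal X$ is always smooth, so the condition on singularities is automatic.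

The sections of $\pi$ are parametrized by an open subscheme $\mathrm{Sec}(\mathcal X/\mathbb P^1)$ of the Hilbert scheme of $\mathcal X$. We want to count its irreducible components. Let $N_1(\mathcal X)_{\mathbb Z}$ be the group of $1$-cycles modulo numerical equivalence and $N_1(\mathcal X)=N_1(\mathcal X)_{\mathbb Z}\otimes\mathbb R$. All sections in one component have the same class in $N_1(\mathcal X)_{\mathbb Z}$, and we say that the component \emph{represents} this class. A component is a \emph{dominant family} if its sections sweep out a dense subset of $\mathcal X$. The class $\beta$ of a dominant family satisfies $D\cdot\beta\ge0$ for every prime divisor $D$, because some member of the family is not contained in $D$. So $\beta$ lies in the cone $\mathrm{Nef}_1(\mathcal X)\subset N_1(\mathcal X)$ of \emph{nef curve classes}, the dual of the pseudo-effective cone of divisors.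

A section has intersection number $1$ with every fiber and is contained in none. Hence it meets exactly one component of each fiber, with intersection number $1$, and this component has multiplicity $1$. An \emph{intersection profile} $\lambda$ is a choice of one component of multiplicity $1$ in every fiber of $\pi$; it records the intersection numbers of a section with all $\pi$-vertical divisors. There are finitely many profiles, since almost all fibers are irreducible. Let $N_\lambda\subset N_1(\mathcal X)$ be the affine subspace of classes that have intersection number $1$ with the chosen components and $0$ with the others, and put $\mathrm{Nef}_\lambda=\mathrm{Nef}_1(\mathcal X)\cap N_\lambda$. For $\mathcal T\subset N_\lambda$ let $\mathcal T_{\mathbb Z}=\mathcal T\cap N_1(\mathcal X)_{\mathbb Z}$. Finally, $\mathrm{Br}=H^2_{\mathrm{et}}(-,\mathbb G_m)$ is the Brauer group. The following conjecture is posed by Lehmann and Tanimoto \cite{LT}.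

\begin{quote}
\textbf{Conjecture.} \emph{Let $\pi:\mathcal X\to\mathbb P^1$ be a del Pezzo fibration with $\mathcal X$ smooth, and fix an intersection profile $\lambda$. There is a translate $\mathcal T$ of $\mathrm{Nef}_\lambda$ in $N_\lambda$ such that every class in $\mathcal T_{\mathbb Z}$ is represented by exactly $|\mathrm{Br}(\mathcal X)|$ different dominant families of sections.}
\end{quote}

\subsection{Why the Brauer group, and of which variety}

The simplest case is $\mathcal X=\mathbb P^2\times\mathbb P^1$. There is one profile, effective divisors are generated by the fiber and the pullback $H$ of a line, and the integral classes in $\mathrm{Nef}_\lambda$ are indexed by $d=H\cdot\beta\ge0$. Sections of degree $d$ are triples of binary forms of degree $d$ without common zero, up to a scalar. They form one irreducible family, and it is dominant. Since $\mathrm{Br}(\mathbb P^2\times\mathbb P^1)=0$, the Conjecture holds with $\mathcal T=\mathrm{Nef}_\lambda$.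

In general the numerical class is not the only discrete invariant. Let $k=\mathbb C$. The homology class of a section in $H_2(\mathcal X,\mathbb Z)$ is constant on each component of $\mathrm{Sec}(\mathcal X/\mathbb P^1)$. Two homology classes have the same numerical class exactly when they differ by torsion, and the torsion subgroup of $H_2(\mathcal X,\mathbb Z)$ is dual to $\mathrm{Br}(\mathcal X)$; both facts are recalled in Section~\ref{sec:prelim}. If, for sufficiently positive numerical classes, every homology class occurs and the homology class is the only invariant, one arrives at the count $|\mathrm{Br}(\mathcal X)|$.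

There is a finer invariant. Put
\[
U_\lambda=\mathcal X\setminus\bigcup\{\text{components of fibers not chosen by }\lambda\}.
\]
A section of profile $\lambda$ has intersection number $0$ with each removed component and is not contained in it, so it lies in $U_\lambda$. Conversely, a section contained in $U_\lambda$ has profile $\lambda$. Thus a family of sections of profile $\lambda$ has a class in $H_2(U_\lambda,\mathbb Z)$, and this group can have more torsion than $H_2(\mathcal X,\mathbb Z)$. On the side of Brauer groups, $\mathrm{Br}(\mathcal X)\subseteq\mathrm{Br}(U_\lambda)\subseteq\mathrm{Br}(k(\mathcal X))$, and the first inclusion can be strict. When all fibers are irreducible, $U_\lambda=\mathcal X$ and nothing new appears.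

\subsection{Results}

\begin{theorem}\label{thm:lower}
Let $\pi:\mathcal X\to\mathbb P^1$ be a del Pezzo fibration with $\mathcal X$ smooth, and let $\lambda$ be an intersection profile. Assume that there is at least one section of profile $\lambda$. Then $\mathrm{Br}(U_\lambda)$ is finite, $\mathrm{Nef}_\lambda\ne\emptyset$, and:
\begin{enumerate}
\item[(1)] there is a translate $\mathcal T$ of $\mathrm{Nef}_\lambda$ in $N_\lambda$ such that every class in $\mathcal T_{\mathbb Z}$ is represented by at least $|\mathrm{Br}(U_\lambda)|$ dominant families of sections;
\item[(2)] every translate $\mathcal T'$ of $\mathrm{Nef}_\lambda$ in $N_\lambda$ contains infinitely many integral classes represented by at least $|\mathrm{Br}(U_\lambda)|$ dominant families.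
\end{enumerate}
Hence the Conjecture for $(\mathcal X,\lambda)$ forces $\mathrm{Br}(U_\lambda)=\mathrm{Br}(\mathcal X)$.
\end{theorem}

\begin{theorem}\label{thm:example}
Let $Y=\{x^3+y^3+z^3+u^3+v^3=0\}\subset\mathbb P^4$, let $C=Y\cap\{u=v=0\}$, and let $\mathcal X_0=\mathrm{Bl}_CY\to\mathbb P^1$ be given by $t=(t_0:t_1)=(u:v)$. The fiber over $t$ is
\[
\{x^3+y^3+z^3+f(t)w^3=0\}\subset\mathbb P^3,\qquad f=t_0^3+t_1^3,\quad (u,v)=(t_0w,t_1w).
\]
Let $c_1,c_2,c_3$ be the zeros of $f$ and $F_i$ the fiber over $c_i$, a cone over $C$. Let $\omega$ be a primitive cube root of $1$ and choose $e\in C$ with $x+y$, $x+\omega y$, $y+z$ nonzero at $e$. Let $R_i\subset F_i$ be the ruling over $e$, and let $\mathcal X$ be the blow-up of $\mathcal X_0$ along the disjoint lines $R_1,R_2,R_3$, with exceptional divisors $E_i$. Then $\mathcal X$ is a smooth del Pezzo fibration, $\mathrm{Br}(\mathcal X)=0$, and $\lambda=(E_1,E_2,E_3)$ is the profile of a section, with $|\mathrm{Br}(U_\lambda)|=9$. So the Conjecture fails. Moreover $-K_{\mathcal X}$ is $\pi$-nef and $\pi$-big.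
\end{theorem}

In this example every translate of $\mathrm{Nef}_\lambda$ contains infinitely many integral classes represented by at least $9$ dominant families, where the Conjecture predicts one. The third result is not used for the disproof; it determines which generic fibers admit a model with this obstruction.

\begin{theorem}\label{thm:generic}
Let $\mathcal X$ be any smooth del Pezzo fibration with generic fiber $\mathcal X_\eta$. If $\mathrm{Br}(\mathcal X)\ne\mathrm{Br}(\mathcal X_\eta)$, there is a blow-up $\mathcal X'$ of $\mathcal X$ at finitely many points for which the Conjecture fails. If $\mathrm{Br}(\mathcal X)=\mathrm{Br}(\mathcal X_\eta)$, then $\mathrm{Br}(U_\lambda)=\mathrm{Br}(\mathcal X')$ for all smooth projective models $\mathcal X'/\mathbb P^1$ of $\mathcal X_\eta$ and all profiles $\lambda$ of $\mathcal X'$, so the obstruction of Theorem~\ref{thm:lower} never occurs.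
\end{theorem}

When a section of profile $\lambda$ exists, Theorem~\ref{thm:lower}(1) is the lower-bound half of the Conjecture, with the larger group $\mathrm{Br}(U_\lambda)$ in place of $\mathrm{Br}(\mathcal X)$. The natural corrected conjecture replaces $|\mathrm{Br}(\mathcal X)|$ by $|\mathrm{Br}(U_\lambda)|$. We claim no upper bound on the number of families.

\subsection{Plan of the proof}

Section~\ref{sec:nine} works out the mechanism by hand for the fibration of Theorem~\ref{thm:example}. After a reduction to $k=\mathbb C$ (Section~\ref{sec:prelim}), the proof of Theorem~\ref{thm:lower} has three parts. Let $S$ be a smooth fiber. First, the homology classes in $U_\lambda$ of two sections of profile $\lambda$ differ by a class that comes from $H_2(S,\mathbb Z)$, and each numerical class has exactly $|\mathrm{Br}(U_\lambda)|$ lifts (Section~\ref{sec:homology}). Second, one can add to a section the class of a rational curve in $S$ by attaching the curve and smoothing the union; the curves available (Section~\ref{sec:dP}) generate a monoid, and every class of this monoid is realized (Section~\ref{sec:free}). Third, the monoid is large enough to reach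 every lift of every integral class in a translate of $\mathrm{Nef}_\lambda$ (Section~\ref{sec:convex}). Theorems~\ref{thm:example} and~\ref{thm:generic} are proved in Sections~\ref{sec:counter} and~\ref{sec:generic}. Homology without coefficients is integral homology.

\section{Nine classes of lines}\label{sec:nine}

We use the notation of Theorem~\ref{thm:example}. A point $e$ as required exists, because each of the three linear forms has finitely many zeros on $C$.

\subsection{The fibration}

\begin{lemma}\label{lem:geometry}
The variety $\mathcal X$ is a smooth del Pezzo fibration whose general fiber is a cubic surface. Its fiber over $c_i$ is $\widetilde F_i+E_i$, where $\widetilde F_i$ is the strict transform of $F_i$; all other fibers are smooth. The profile $\lambda=(E_1,E_2,E_3)$ is the profile of a section.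
\end{lemma}

\begin{proof}
The varieties $Y$ and $C$ are smooth, so $\mathcal X_0$ is smooth. As $C$ is cut out in $Y$ by the two equations $u=v=0$, we have $\mathcal X_0=\{t_1u=t_0v\}\subset\mathbb P^1\times Y$, and the fiber over $t$ is the hyperplane section of $Y$ described in the theorem. For $f(t)\ne0$ it is isomorphic to the Fermat cubic surface, which is smooth with $-K=\mathcal O(1)$ ample. For $t=c_i$ it is the cone over $C$ with vertex $o_i=(0:0:0:1)$; it is irreducible, reduced, and smooth away from $o_i$. The lines $R_i$ lie in different fibers and are smooth curves in the smooth threefold $\mathcal X_0$, so $\mathcal X$ is smooth and projective. The multiplicity of $E_i$ in the pullback of $F_i$ is the multiplicity of $F_i$ at a general point of $R_i$, which is $1$.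

The section $\sigma_e=\mathbb P^1\times\{e\}\subset\mathcal X_0$ meets $F_i$ at $(c_i,e)\in R_i$, so its strict transform $\tilde\sigma_e$ meets $E_i$. Both $\tilde\sigma_e\cdot E_i\ge1$ and $\tilde\sigma_e\cdot\widetilde F_i\ge0$ hold, and the sum is $1$. So $\tilde\sigma_e$ has profile $\lambda$.
\end{proof}

\subsection{The Fermat cubic surface with an automorphism of order three}

Let $S_0=\{x^3+y^3+z^3+w^3=0\}\subset\mathbb P^3$, let $\theta$ be the automorphism $w\mapsto\omega w$, and let $G=\langle\theta\rangle$. It fixes the curve $C=\{w=0\}$ pointwise. Recall that a smooth cubic surface is the blow-up of $\mathbb P^2$ at six points, that it contains exactly $27$ lines, and that $A=\mathrm{Pic}(S_0)$ is free of rank $7$ with basis the class $L$ of a line of $\mathbb P^2$ and the exceptional curves $\ell_1,\dots,\ell_6$. The classes $\ell_i$ and $L-\ell_1-\ell_2$ are classes of lines of $S_0$, so the lines generate $A$. Write $K=K_{S_0}$ and $\deg D=-K\cdot D$; then $K^2=3$ and lines have degree $1$. For $a,b\in\mathbb Z/3$ the lines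
\[
x+\omega^ay=z+\omega^bw=0,\qquad x+\omega^az=y+\omega^bw=0,\qquad y+\omega^az=x+\omega^bw=0
\]
lie on $S_0$. They meet $C$ at the nine distinct points $(-\omega^a:1:0)$, $(-\omega^a:0:1)$, $(0:-\omega^a:1)$, and the three lines through one such point, given by $b=0,1,2$, are distinct. So these are all $27$ lines. The group $G$ fixes $a$ and permutes $b$ cyclically: there are nine orbits, and each orbit is a plane section. For example, the plane $x+\omega^ay=0$ cuts $S_0$ in $z^3+w^3=0$. Let $A_G=A/(1-\theta)A$ be the group of coinvariants; the degree factors through it.

\begin{lemma}\label{lem:lattice}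
\begin{enumerate}
\item[(a)] $(1+\theta+\theta^2)D=-(\deg D)K$ for all $D\in A$. In particular $A^G=\mathbb ZK$.
\item[(b)] The group $K^\perp/(1-\theta)A=\ker(\deg:A_G\to\mathbb Z)$ has order $9$, and it is isomorphic to $H^1(G,A)$.
\item[(c)] The nine orbits of lines have nine different classes in $A_G$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Both sides are additive in $D$, and they agree on lines because each orbit is a plane section, of class $-K$. If $D$ is invariant, then $3D=-(\deg D)K$, so $D=rK$ with $r\in\mathbb Q$; intersecting with a line shows $r\in\mathbb Z$.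

(b) For a cyclic group, evaluating a cocycle at $\theta$ identifies $H^1(G,A)$ with $\ker(1+\theta+\theta^2)/(1-\theta)A$, and the kernel is $K^\perp$ by (a). On the lattice $K^\perp$ of rank $6$ we have $1+\theta+\theta^2=0$, so the eigenvalues of $\theta$ are primitive cube roots of unity. The characteristic polynomial is rational, so $\omega$ and $\omega^2$ occur three times each, and
\[
[K^\perp:(1-\theta)K^\perp]=|\det(1-\theta)|=\bigl((1-\omega)(1-\omega^2)\bigr)^3=27 .
\]
Since $\ker(1-\theta)=\mathbb ZK$, the map $1-\theta$ induces $A/(K^\perp\oplus\mathbb ZK)\cong(1-\theta)A/(1-\theta)K^\perp$. The map $D\mapsto\deg D\bmod3$ is onto $\mathbb Z/3$, and its kernel is $K^\perp\oplus\mathbb ZK$: if $\deg D=3m$, then $D+mK\in K^\perp$. So this index is $3$, and $[K^\perp:(1-\theta)A]=27/3=9$.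

(c) As $\theta$ is the identity on $C$, the restriction $A\to\mathrm{Pic}(C)$ factors through $A_G$. It sends a line $\ell$ to the class of the point $\ell\cap C$. The nine orbits give nine distinct points, and distinct points of a curve of genus $1$ are not linearly equivalent.
\end{proof}

\subsection{The same lines in three open sets}\label{sub:three}

Let $k=\mathbb C$, let $B^\circ=\{f\ne0\}\subset\mathbb P^1$, and let $\mathcal X^\circ$ be its preimage; it is open both in $\mathcal X_0$ and in $U_\lambda$. Let $\widetilde B=\{\rho^3=f(t_0,t_1)\}\subset\mathbb P^2$, a connected cyclic triple cover of $\mathbb P^1$ that is \'etale over $B^\circ$. Over $\{\rho\neq0\}\subset\widetilde B$ the map $(x:y:z:w)\mapsto(x:y:z:\rho w)$ identifies every fiber with $S_0$. So, for a fiber $S\cong S_0$ over a point of $B^\circ$, the monodromy group acting on $H_2(S)=A$ is $G$.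

\emph{Numerical classes.} For $M\in\mathrm{Pic}(\mathcal X)$ the class $M|_S$ is monodromy invariant, hence a multiple of $K$ by Lemma~\ref{lem:lattice}(a). So the numerical class in $\mathcal X$ of a curve in $S$ depends only on its degree. The $27$ lines are numerically equivalent.

\emph{In $\mathcal X^\circ$.} Lemma~\ref{lem:I} below gives $H_2(\mathcal X^\circ)=A_G$. By Lemma~\ref{lem:lattice}(c) the lines have nine different homology classes in $\mathcal X^\circ$.

\emph{In $\mathcal X_0$.} The lines $x+y=z+\rho w=0$ form a family over the connected curve $\widetilde B$. At a point with $\rho=0$ its member is the ruling of a cone $F_i$ over $(-1:1:0)$. The other eight orbits degenerate in the same way to the rulings over the other eight points. All rulings of $F_i$ belong to one family parametrized by the connected curve $C$. So the $27$ lines are homologous in $\mathcal X_0$, and the homology passes through the cone.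

\emph{In $U_\lambda$.} Now the cones are deleted and replaced by $E_i\setminus\widetilde F_i$. The surface $E_i$ is a $\mathbb P^1$-bundle over $R_i$. Over $R_i\setminus\{o_i\}\cong\mathbb A^1$, where $F_i$ is smooth, $\widetilde F_i$ meets $E_i$ in a section. The fiber of $E_i$ over $o_i$ is the set of lines through $e$ in $\mathbb P(T_{o_i}\mathcal X_0)=\mathbb P^2\supset C$, and the strict transform of the ruling over $p\in C\setminus\{e\}$ meets it at the point given by the line $\overline{ep}$. Projection of $C$ from $e$ is nonconstant, so the closed set $\widetilde F_i$ contains this whole fiber. Hence $E_i\setminus\widetilde F_i$ is an $\mathbb A^1$-bundle over $\mathbb A^1$, and it is contractible. By Lemma~\ref{lem:I}, the kernel of $H_2(\mathcal X^\circ)\to H_2(U_\lambda)$ is a quotient of $\bigoplus_iH_1(E_i\setminus\widetilde F_i)=0$. The nine classes stay distinct in $H_2(U_\lambda)$. For $\mathcal X_0$ the corresponding group is $\bigoplus_i H_1(F_i\setminus\{o_i\})$, and $F_i\setminus\{o_i\}$ is an $\mathbb A^1$-bundle over $C$, with $H_1=\mathbb Z^2$.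

\emph{Nine families.} For a line $\ell\subset S$, the planes through $\ell$ cut out residual conics of class $-K-\ell$, and one of them passes through a general point of $S$. These conics have degree $2$, so they are numerically equivalent in $\mathcal X$, and they have nine different classes in $H_2(U_\lambda)$. Section~\ref{sec:free} produces a section $\sigma_1$ of profile $\lambda$ that can be moved through a general point of $S$, and shows that its union with such a conic deforms to a section in a dominant family, with homology class the sum of the two classes. This gives nine dominant families with the same numerical class, although $\mathrm{Br}(\mathcal X)=0$. The proof of Theorem~\ref{thm:lower} repeats this construction for an arbitrary fibration and for all classes in a translated cone.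

\section{Brauer groups and reduction to the complex numbers}\label{sec:prelim}

\subsection{Standard facts}

Let $W$ be a smooth irreducible variety over a field of characteristic $0$, with function field $\kappa(W)$. We use the following facts.

\begin{enumerate}
\item[(B1)] \emph{Injectivity.} $\mathrm{Br}(W)\to\mathrm{Br}(\kappa(W))$ is injective. So $\mathrm{Br}(W)$ is torsion, and we regard it as a subgroup of $\mathrm{Br}(\kappa(W))$. Then $\mathrm{Br}(W)\subseteq\mathrm{Br}(W')$ for $W'\subset W$ open and dense, and $\mathrm{Br}(W)\subseteq\mathrm{Br}(W_\eta)$ for the generic fiber of a dominant morphism from $W$ to a curve.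
\item[(B2)] \emph{Residues and purity.} The valuation $\nu$ of a prime divisor on a smooth model of $\kappa(W)$, with residue field $\kappa(\nu)$, defines a residue $\partial_\nu:\mathrm{Br}(\kappa(W))\to H^1(\kappa(\nu),\mathbb Q/\mathbb Z)$, and $\mathrm{Br}(W)$ is the intersection of the kernels of $\partial_\nu$ over the prime divisors of $W$. If $\nu'$ extends $\nu$ to a finite extension of $\kappa(W)$ with ramification index $\epsilon$, then $\partial_{\nu'}$ of the pullback of $\beta$ is $\epsilon$ times the restriction of $\partial_\nu(\beta)$ to $\kappa(\nu')$.
\item[(B3)] \emph{Gysin sequence.} For a smooth closed divisor $Z\subset W$ the sequence $0\to\mathrm{Br}(W)\to\mathrm{Br}(W\setminus Z)\to H^1_{\mathrm{et}}(Z,\mathbb Q/\mathbb Z)$ is exact.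
\item[(B4)] \emph{Birational invariance.} Birational smooth projective varieties have the same Brauer group. Over an algebraically closed field $\mathrm{Br}(\mathbb P^n)=0$.
\item[(B5)] \emph{Symbols.} Suppose that the ground field contains $\omega$. For $a,b\in\kappa(W)^*$ the cyclic algebra $(a,b)_\omega$ defines a class killed by $3$ and additive in $a$ and in $b$. Under $H^1(\kappa(\nu),\mathbb Z/3)\cong\kappa(\nu)^*/\kappa(\nu)^{*3}$, its residue is, up to inversion, the class of $(-1)^{\nu(a)\nu(b)}a^{\nu(b)}b^{-\nu(a)}$. The sign is a cube and can be dropped.
\item[(B6)] \emph{Limits.} \'Etale cohomology with coefficients $\mathbb G_m$ or $\mathbb Q/\mathbb Z$ takes a filtered inverse limit of varieties with affine transition maps to the direct limit.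
\item[(B7)] \emph{Kummer sequence.} For each $n$ the sequence $0\to\mathrm{Pic}(W)/n\to H^2_{\mathrm{et}}(W,\mu_n)\to\mathrm{Br}(W)[n]\to0$ is exact.
\end{enumerate}

Over $\mathbb C$, the comparison theorem identifies the direct limit of the groups $H^2_{\mathrm{et}}(W,\mu_n)$ with the singular cohomology group $H^2(W,\mathbb Q/\mathbb Z)$, which is $\mathrm{Hom}(H_2(W),\mathbb Q/\mathbb Z)$ because $\mathbb Q/\mathbb Z$ is an injective group. So (B7) and (B1) give an exact sequence
\begin{equation}\label{eq:kummer}
0\to\mathrm{Pic}(W)\otimes\mathbb Q/\mathbb Z\to\mathrm{Hom}(H_2(W),\mathbb Q/\mathbb Z)\to\mathrm{Br}(W)\to0,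
\end{equation}
in which $M\otimes\frac1n$ goes to the character $c\mapsto\frac1n\,c_1(M)\cdot c$. It is functorial in $W$. Suppose that $W$ is projective with $h^{0,1}=h^{0,2}=0$. Then $\mathrm{Pic}(W)=H^2(W,\mathbb Z)$ by the exponential sequence, this group surjects onto $\mathrm{Hom}(H_2(W),\mathbb Z)$, and so the first term of \eqref{eq:kummer} consists of the characters that vanish on torsion. Therefore
\begin{equation}\label{eq:torsion}
\mathrm{Br}(W)\cong\mathrm{Hom}(H_2(W)_{\mathrm{tors}},\mathbb Q/\mathbb Z).
\end{equation}

\begin{lemma}\label{lem:basechange}
Let $k_1\subset k_2$ be algebraically closed fields of characteristic $0$, let $\overline W$ be a smooth projective variety over $k_1$ with $H^1(\mathcal O_{\overline W})=0$, and let $W\subset\overline W$ be open and dense. Then $\mathrm{Pic}(W)$ and $\mathrm{Br}(W)$ do not change under base change to $k_2$.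
\end{lemma}

\begin{proof}
The Picard scheme of $\overline W$ has tangent space $H^1(\mathcal O_{\overline W})=0$, so it is a disjoint union of reduced $k_1$-points and $\mathrm{Pic}(\overline W)$ is unchanged. The group $\mathrm{Pic}(W)$ is its quotient by the classes of the prime divisors in $\overline W\setminus W$, and these stay irreducible over $k_2$. \'Etale cohomology with finite coefficients is invariant under $k_1\subset k_2$. Now use (B7) and the fact that $\mathrm{Br}(W)$ is torsion.
\end{proof}

\subsection{The total space over $\mathbb C$}

Let $\mathcal X$ be a smooth del Pezzo fibration over $\mathbb C$. Del Pezzo surfaces are rational, so by the theorem of Graber, Harris and Starr \cite{GHS} the morphism $\pi$ has a section and $\mathcal X$ is rationally connected. Hence $h^{0,1}=h^{0,2}=0$, and $\mathrm{Pic}(\mathcal X)=H^2(\mathcal X,\mathbb Z)$ is finitely generated. By the hard Lefschetz theorem $H^4(\mathcal X,\mathbb Q)$ is the product of $H^2(\mathcal X,\mathbb Q)=\mathrm{Pic}(\mathcal X)_{\mathbb Q}$ with an ample class, so it is spanned by classes of curves. By Poincar\'e duality a numerically trivial divisor is then torsion, and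 $N_1(\mathcal X)=\mathrm{Hom}(\mathrm{Pic}(\mathcal X),\mathbb R)$. Every $c\in H_2(\mathcal X)$ thus has a \emph{numerical class}, the functional $M\mapsto c_1(M)\cdot c$, which vanishes exactly when $c$ is torsion.

\subsection{Reduction of Theorem~\ref{thm:lower} to $k=\mathbb C$}\label{sub:reduction}

The fibration, the components of its finitely many singular fibers and the given section are defined over an algebraically closed subfield $k_1\subset k$ of finite transcendence degree over $\mathbb Q$, and $k_1$ embeds in $\mathbb C$. It suffices to show that the data of the theorem do not change under an extension $k_1\subset k_2$ of algebraically closed fields; we apply this to $k_2=k$ and $k_2=\mathbb C$.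

The Hilbert scheme, and with it $\mathrm{Sec}(\mathcal X/\mathbb P^1)$, is compatible with base change. Irreducible components stay irreducible, each has a $k_1$-point, and the evaluation map of a component is dominant over $k_1$ if and only if it is dominant over $k_2$. By flat base change from $\mathbb C$ we have $H^1(\mathcal O_{\mathcal X})=0$ over $k_1$, so $\mathrm{Pic}(\mathcal X)$ and $\mathrm{Br}(U_\lambda)$ are unchanged by Lemma~\ref{lem:basechange}. The effective classes are unchanged because $h^0$ is. Every curve over $k_2$ lies in a component of the Hilbert scheme that has a $k_1$-point, and intersection numbers with line bundles are constant on that component; so $N_1(\mathcal X)_{\mathbb Z}$ is unchanged. The singular fibers lie over $k_1$-points and their components stay irreducible, so profiles, $N_\lambda$ and $\mathrm{Nef}_\lambda$ are unchanged. The same argument shows that $\pi$ has a section over every $k$.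

\section{The homology of $U_\lambda$}\label{sec:homology}

In Sections~\ref{sec:homology} to~\ref{sec:convex} we take $k=\mathbb C$, we fix $\mathcal X$, $\lambda$ and a section $\sigma$ of profile $\lambda$, and we write $U=U_\lambda$.

\subsection{Notation}\label{sub:notation}

Let $\Delta\subset\mathbb P^1$ be a finite nonempty set that contains every $t$ for which $\pi^{-1}(t)$ is not a del Pezzo surface. Put $B^\circ=\mathbb P^1\setminus\Delta$ and $\mathcal X^\circ=\pi^{-1}(B^\circ)\subset U$. For each $M\in\mathrm{Pic}(\mathcal X)$, cohomology and base change gives $h^0(\pi^{-1}(t),M)=\operatorname{rk}\pi_*M$ for all $t$ outside a finite set. As $\mathrm{Pic}(\mathcal X)$ is countable and $\mathbb C$ is not, we can fix $b\in B^\circ$ such that the fiber $S=\pi^{-1}(b)$ satisfies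
\begin{equation}\label{eq:verygeneral}
h^0(S,M|_S)=\operatorname{rk}\pi_*M\quad\text{for all }M\in\mathrm{Pic}(\mathcal X).
\end{equation}
This property is used only in Lemma~\ref{lem:sandwich}. Put $A=H_2(S)=\mathrm{Pic}(S)$, a lattice generated by classes of curves, and let $\iota:A\to H_2(U)$ be induced by the inclusion.

Let $V\subset N_1(\mathcal X)$ be the subspace of classes orthogonal to all vertical divisors, and $V_{\mathbb Z}=V\cap N_1(\mathcal X)_{\mathbb Z}$. The subspace $V$ is cut out by integral equations, so $V_{\mathbb Z}$ is a lattice of full rank in $V$. We have $N_\lambda=[\sigma]+V$. A curve in $S$ has class in $V$: it is disjoint from the other fibers, and $S$ is linearly equivalent to another fiber. This class is nonzero, since $\mathcal X$ is projective. So $V\ne0$.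

Two sections of profile $\lambda$ both have degree $1$ over $\mathbb P^1$, so their classes in $H_2(U)$ differ by an element of
\[
I=\ker\bigl(\pi_*:H_2(U)\to H_2(\mathbb P^1)\bigr).
\]
We must know which elements of $I$ can be produced from curves in $S$, and how many elements of $I$ have a given numerical class.

We use two topological facts about a smooth complex variety $W$. If $Z\subset W$ is a smooth closed subvariety of codimension $c$, the Thom isomorphism gives $H_j(W,W\setminus Z)\cong H_{j-2c}(Z)$; for $c=1$ the composite $H_2(W)\to H_2(W,W\setminus Z)\cong H_0(Z)$ records the intersection numbers with the connected components of $Z$. If $Z$ is any closed subvariety of codimension at least $2$, removing its smooth strata one at a time gives $H_j(W,W\setminus Z)=0$ for $j\le3$, hence $H_2(W\setminus Z)=H_2(W)$. This is one place where smoothness of $\mathcal X$ enters.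

\subsection{All of $I$ comes from one fiber}

For $t\in\Delta$ let $U_t$ be the scheme-theoretic fiber of $U$ over $t$. It is an irreducible divisor of multiplicity $1$, so its singular locus has codimension at least $2$ in $U$, and its smooth locus $U_t^{\mathrm{reg}}$ is connected.

\begin{lemma}\label{lem:I}
The map $A\to H_2(\mathcal X^\circ)$ is surjective and identifies $H_2(\mathcal X^\circ)$ with the coinvariants of $A$ under the monodromy action of $\pi_1(B^\circ,b)$. There is an exact sequence
\[
\bigoplus_{t\in\Delta}H_1(U_t^{\mathrm{reg}})\to H_2(\mathcal X^\circ)\to I\to0 .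
\]
In particular $I=\iota(A)$.
\end{lemma}

\begin{proof}
By Ehresmann's theorem $\mathcal X^\circ\to B^\circ$ is a fiber bundle with fiber $S$. As $\Delta\ne\emptyset$, the base has the homotopy type of a graph, so the Serre spectral sequence $E^2_{p,q}=H_p(B^\circ,\mathcal H_q(S))$ has only the columns $p=0,1$ and degenerates. Since $S$ is rational, $H_1(S)=0$, so $E^2_{1,1}=0$ and $H_2(\mathcal X^\circ)=E^2_{0,2}$, the group of coinvariants.

Let $U'=U\setminus\bigcup_{t\in\Delta}\mathrm{Sing}(U_t)$. Then $H_2(U')=H_2(U)$, and $\mathcal X^\circ$ is the complement in $U'$ of the smooth divisor $\bigsqcup_tU_t^{\mathrm{reg}}$. The sequence of the pair $(U',\mathcal X^\circ)$ and the Thom isomorphism give an exact sequence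
\[
\bigoplus_{t\in\Delta}H_1(U_t^{\mathrm{reg}})\to H_2(\mathcal X^\circ)\to H_2(U)\to\bigoplus_{t\in\Delta}\mathbb Z .
\]
The last map has as $t$-th coordinate the intersection number with $U_t=\pi^*(t)|_U$, which is the degree over $\mathbb P^1$. As $\Delta\ne\emptyset$, its kernel is $I$.
\end{proof}

The irreducibility of $U_t$ is essential here. With $\mathcal X$ in place of $U$, a class of degree $0$ could meet the components of a reducible fiber nontrivially, and then it would not come from $S$. The profile affects $I$ only through the first term of the sequence.

\begin{lemma}\label{lem:I0}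
The numerical class defines a surjection $I\to V_{\mathbb Z}$. Its kernel $I_0$ is finite.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:I}, $I$ is generated by classes of curves in $S$, and these have numerical class in $V_{\mathbb Z}$. Conversely, let $v\in V_{\mathbb Z}$ be the class of a $1$-cycle with homology class $c\in H_2(\mathcal X)$. Let $Z=\mathcal X\setminus U$, reduced, with irreducible components $Z_j$. Removing $\mathrm{Sing}(Z)$ from $\mathcal X$ does not change $H_2$, and the connected components of $Z\setminus\mathrm{Sing}(Z)$ are the dense open subsets $Z_j\setminus\mathrm{Sing}(Z)$ of the $Z_j$. So the Thom isomorphism gives an exact sequence $H_2(U)\to H_2(\mathcal X)\to\bigoplus_j\mathbb Z$ with second map $c\mapsto(c\cdot Z_j)_j$. Since $v\cdot Z_j=0$ for all $j$, the class $c$ lifts to $H_2(U)$. The lift has degree $v\cdot\pi^*(t)=0$ over $\mathbb P^1$, so it lies in $I$, and it maps to $v$.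

For the finiteness, an element $a\in A_{\mathbb Q}$ maps to $0$ in $V$ if and only if it is orthogonal to the image of $\mathrm{Pic}(\mathcal X)_{\mathbb Q}=H^2(\mathcal X,\mathbb Q)$ in $H^2(S,\mathbb Q)=A_{\mathbb Q}$. Deligne's global invariant cycle theorem says that, for the smooth compactification $\mathcal X$ of the smooth projective family $\mathcal X^\circ\to B^\circ$, this image is the space of monodromy invariants. Let $J\subset A_{\mathbb Q}$ be the span of the elements $(g-1)a'$ with $g\in\pi_1(B^\circ,b)$ and $a'\in A$. The intersection form is monodromy invariant and nondegenerate, so $J^\perp$ is the space of invariants, and the orthogonal complement of the invariants is $J$. By Lemma~\ref{lem:I}, $J$ maps to $0$ in $H_2(\mathcal X^\circ)_{\mathbb Q}$, hence in $I_{\mathbb Q}$. As $A\to I$ is onto, $I_0\otimes\mathbb Q=0$, and $I_0$ is finitely generated. So it is finite.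
\end{proof}

A torsion element of $H_2(U)$ has degree $0$ and trivial numerical class, so $I_0$ is the torsion subgroup of $H_2(U)$. The next statement is therefore the analog of \eqref{eq:torsion} for $U$. Since $U$ is not proper, $\mathrm{Pic}(U)$ need not fill out $H^2(U,\mathbb Z)$ for Hodge-theoretic reasons alone, and we argue through $\mathcal X^\circ$ instead.

\begin{proposition}\label{prop:Br}
There is an isomorphism $\mathrm{Br}(U)\cong\mathrm{Hom}(I_0,\mathbb Q/\mathbb Z)$. In particular $|\mathrm{Br}(U)|=|I_0|<\infty$.
\end{proposition}

\begin{proof}
The restriction $\mathrm{Hom}(H_2(U),\mathbb Q/\mathbb Z)\to\mathrm{Hom}(I_0,\mathbb Q/\mathbb Z)$ is onto, because $\mathbb Q/\mathbb Z$ is injective. By \eqref{eq:kummer} for $U$, it suffices to show that its kernel is $\mathrm{Pic}(U)\otimes\mathbb Q/\mathbb Z$.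

Every line bundle on $U$ extends to $\mathcal X$, and line bundles on $\mathcal X$ have degree $0$ on $I_0$ by definition. So $\mathrm{Pic}(U)\otimes\mathbb Q/\mathbb Z$ lies in the kernel.

Conversely, let $\xi$ be a character of $H_2(U)$ that vanishes on $I_0$. Then $\xi|_I$ is a character of the lattice $I/I_0=V_{\mathbb Z}$. No nonzero element of $V_{\mathbb Z}$ is orthogonal to all of $\mathrm{Pic}(\mathcal X)$, so the image of $\mathrm{Pic}(\mathcal X)$ in the dual lattice $V_{\mathbb Z}^\vee$ has finite index. A finite group tensored with $\mathbb Q/\mathbb Z$ is zero, so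
\[
\mathrm{Pic}(\mathcal X)\otimes\mathbb Q/\mathbb Z\to V_{\mathbb Z}^\vee\otimes\mathbb Q/\mathbb Z=\mathrm{Hom}(V_{\mathbb Z},\mathbb Q/\mathbb Z)
\]
is onto. Choose $\zeta\in\mathrm{Pic}(\mathcal X)\otimes\mathbb Q/\mathbb Z$ such that $\xi-\zeta|_U$ vanishes on $I$. By Lemma~\ref{lem:I}, $I$ is the image of $H_2(\mathcal X^\circ)$, so $\xi-\zeta|_U$ restricts to the zero character of $H_2(\mathcal X^\circ)$. By \eqref{eq:kummer} for $\mathcal X^\circ$, the Brauer class of $\xi$ restricts to $0$ in $\mathrm{Br}(\mathcal X^\circ)$. By (B1) it is $0$ in $\mathrm{Br}(U)$, that is, $\xi\in\mathrm{Pic}(U)\otimes\mathbb Q/\mathbb Z$.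
\end{proof}

\begin{lemma}\label{lem:constant}
Let $\mathcal M$ be an irreducible component of $\mathrm{Sec}(\mathcal X/\mathbb P^1)$ of profile $\lambda$. All sections in $\mathcal M$ have the same class in $H_2(U)$.
\end{lemma}

\begin{proof}
The evaluation map $\mathcal M\times\mathbb P^1\to\mathcal X$ lands in $U$, and $\mathcal M(\mathbb C)$ is path connected. A path in $\mathcal M(\mathbb C)$ is a homotopy of maps $\mathbb P^1\to U$.
\end{proof}

It remains to show that all $|I_0|$ homology classes over a sufficiently positive numerical class are realized by dominant families.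

\section{Rational curves on del Pezzo surfaces}\label{sec:dP}

We need two supplies of rational curves in fibers. The given section $\sigma$ may be rigid and may meet every fiber in a special point, for instance on a $(-1)$-curve. To make it move we need curves through \emph{every} point of a fiber, in general directions. Once a section moves, curves through a \emph{general} point of $S$ suffice, but their classes must generate enough of $A$. Recall that a del Pezzo surface is $\mathbb P^1\times\mathbb P^1$ or the blow-up of $\mathbb P^2$ at finitely many distinct points.

\begin{lemma}\label{lem:everypoint}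
Let $s$ be any point of a del Pezzo surface $S'$. For all but finitely many tangent directions at $s$ there is a smooth rational curve $\Gamma\subset S'$ through $s$ with that direction and with $N_{\Gamma/S'}=\mathcal O(d)$, $d\ge1$.
\end{lemma}

\begin{proof}
On $\mathbb P^1\times\mathbb P^1$ take $s=(0,0)$ in affine coordinates $(x,y)$ and use the curves $y=cx$, $c\ne0$, of class $(1,1)$; here $d=2$. Otherwise let $\mu:S'\to\mathbb P^2$ be the blow-up of distinct points $p_i$. If $s$ lies on no exceptional curve of $\mu$, use the lines through $\mu(s)$ that miss the $p_i$; here $d=1$.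

Let $s$ lie on the exceptional curve over $p_1$. Only one line through $p_1$ has strict transform through $s$, so we use conics. Choose coordinates with $p_1=(0:0:1)$ and $s$ the direction of the line $y=0$. For $c\ne0$ consider the net
\[
\alpha(yz-cx^2)+\beta xy+\delta y^2=0 .
\]
At a base point $y^2=0$, and then $cx^2=0$, so $p_1$ is the only base point. The symmetric matrix of the conic has determinant $\alpha^3c/4$, so the conic is smooth for $\alpha\ne0$. Hence a general member is smooth and misses the other $p_i$. In the chart $z=1$, $y=mx$ of the blow-up, $s$ is the origin and the strict transform is $\alpha(m-cx)+\beta mx+\delta m^2x=0$. It passes through $s$ with tangent line $m=cx$. As $c$ varies, we get all directions but two. The self-intersection is $4-1=3$, so $d=3$.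
\end{proof}

Let $\mathcal R\subset A$ be the set of classes of fibers of conic fibrations on $S$ (morphisms $S\to\mathbb P^1$ whose general fiber is a smooth rational curve) and of pullbacks of lines under birational morphisms $S\to\mathbb P^2$. All these classes are nef. By the cone theorem, the cone $\mathrm{Eff}(S)\subset A_{\mathbb R}$ is generated by finitely many curves, so it and its dual $\mathrm{Nef}(S)$ are rational polyhedral.

\begin{lemma}\label{lem:generators}
There are $r_1,\dots,r_l\in\mathcal R$ that generate $\mathrm{Nef}(S)$ as a cone and $A$ as a group. For each $i$, a general point of $S$ lies on a smooth rational curve of class $r_i$ with normal bundle $\mathcal O$ or $\mathcal O(1)$ in $S$.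
\end{lemma}

\begin{proof}
For the last claim take the fiber of the conic fibration through the point, or a line through its image in $\mathbb P^2$ that misses the finitely many points over which $S\to\mathbb P^2$ is not an isomorphism. The group $A$ is generated by the two rulings of $\mathbb P^1\times\mathbb P^1$, or by the class $L$ of a line and the classes $L-\ell_i$ of the projections from the points $p_i$, where $\ell_i$ is the exceptional curve over $p_i$. It remains to find an element of $\mathcal R$ on each extremal ray of $\mathrm{Nef}(S)$. Let $D\in A$ span such a ray. As $D-K_S$ is ample, $D$ is semiample by the base point free theorem.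

Suppose $D^2=0$. Then a multiple of $D$ defines a morphism onto a curve, and by Stein factorization $D$ is proportional to the fiber $\Phi$ of a fibration with connected fibers. The base is $\mathbb P^1$ because $S$ is rational. The general fiber is smooth, and adjunction gives $2g-2=\Phi^2+K_S\cdot\Phi<0$. So this is a conic fibration.

Suppose $D^2>0$. An irreducible curve $\gamma$ with $D\cdot\gamma=0$ has $\gamma^2\le-1$ by the Hodge index theorem, and $K_S\cdot\gamma\le-1$. Since $\gamma^2+K_S\cdot\gamma\ge-2$, it is a $(-1)$-curve. For two such curves, $(\gamma+\gamma')^2=-2+2\gamma\cdot\gamma'<0$ by the Hodge index theorem again, so they are disjoint; they are linearly independent in $A$, hence finite in number. Contract them by $S\to S'$. Then $S'$ is smooth, $D$ is the pullback of a class $D'$, and $D'$ has positive square and positive degree on every curve, so it is ample by the Nakai--Moishezon criterion. If $S'$ had Picard rank at least $2$, then $D'$ would be a sum of two nonproportional ample classes, and pulling back would contradict extremality. So $S'$ is a smooth rational surface of Picard rank $1$, that is, $\mathbb P^2$, and $D$ is proportional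 to the pullback of a line.
\end{proof}

Attaching curves only adds classes, so we can reach only the monoid $\mathcal Q\subset A$ generated by $r_1,\dots,r_l$. Deep inside the nef cone this is no restriction.

\begin{lemma}\label{lem:monoid}
There is $a_0\in A$ with $(a_0+\mathrm{Nef}(S))\cap A\subset\mathcal Q$.
\end{lemma}

\begin{proof}
The set $\Pi=\{\sum\vartheta_ir_i:0\le\vartheta_i\le1\}\cap A$ is finite. Since the $r_i$ generate $A$, each $p\in\Pi$ can be written $p=\sum m_{p,i}r_i$ with $m_{p,i}\in\mathbb Z$. Let $m\ge\max|m_{p,i}|$ and $a_0=m\sum r_i$. If $a\in A$ and $a-a_0=\sum x_ir_i$ with real $x_i\ge0$, then $p=a-a_0-\sum\lfloor x_i\rfloor r_i$ lies in $\Pi$, and $a=\sum(\lfloor x_i\rfloor+m+m_{p,i})r_i\in\mathcal Q$.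
\end{proof}

\section{Free sections with prescribed homology class}\label{sec:free}

\subsection{Free sections}

Along a section $\sigma'$ the differential of $\pi$ is onto, so $\sigma'$ lies in the smooth locus of $\pi$ and its normal bundle is $N_{\sigma'}=T_{\mathcal X/\mathbb P^1}|_{\sigma'}$, of rank $2$ on $\sigma'\cong\mathbb P^1$. We call $\sigma'$ \emph{free} if $H^1(N_{\sigma'}(-1))=0$. Writing $N_{\sigma'}=\mathcal O(d)\oplus\mathcal O(d')$, this means $d,d'\ge0$, that is, $N_{\sigma'}$ is globally generated. Recall that for a local complete intersection curve $D\subset\mathcal X$ the normal sheaf $N_D$ is locally free, the tangent space of the Hilbert scheme at $[D]$ is $H^0(N_D)$, and the Hilbert scheme is smooth at $[D]$ if $H^1(N_D)=0$.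

\begin{lemma}\label{lem:free}
Let $\sigma'$ be a free section of profile $\lambda$. It lies in a unique component $\mathcal M$ of $\mathrm{Sec}(\mathcal X/\mathbb P^1)$, and $\mathcal M$ is a dominant family. For every $t\in B^\circ$ and every dense open $\Omega\subset\pi^{-1}(t)$ there is a free section $\sigma''$ in $\mathcal M$ with $\sigma''(t)\in\Omega$, and $[\sigma'']=[\sigma']$ in $H_2(U)$.
\end{lemma}

\begin{proof}
Since $H^1(N_{\sigma'})=0$, the space of sections is smooth at $\sigma'$, so $\mathcal M$ is unique. By semicontinuity the free sections form a dense open subset $\mathcal M^\circ\subset\mathcal M$. At $\sigma''\in\mathcal M^\circ$ the differential of the evaluation map $\mathcal M^\circ\to\pi^{-1}(t)$ is $H^0(N_{\sigma''})\to N_{\sigma''}|_t=T_{\sigma''(t)}\pi^{-1}(t)$, which is onto because $H^1(N_{\sigma''}(-t))=0$. So the evaluation map is smooth, its image is open and nonempty in the irreducible surface $\pi^{-1}(t)$, and it meets $\Omega$. This holds for all $t\in B^\circ$, so $\mathcal M$ is dominant. The last claim is Lemma~\ref{lem:constant}.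
\end{proof}

\subsection{Smoothing}

\begin{lemma}\label{lem:smoothing}
Let $\sigma'$ be a section of profile $\lambda$. Let $b_1,\dots,b_r\in B^\circ$ be distinct, $S_j=\pi^{-1}(b_j)$, $q_j=\sigma'(b_j)$, and let $\Gamma_j\subset S_j$ be smooth rational curves through $q_j$ with $N_{\Gamma_j/S_j}=\mathcal O(d_j)$, $d_j\ge0$. Let $D=\sigma'\cup\Gamma_1\cup\dots\cup\Gamma_r$ and assume $H^1(\sigma',N_D|_{\sigma'}(-1))=0$. Then $D$ deforms to a free section of profile $\lambda$ with class $[\sigma']+\sum_j[\Gamma_j]$ in $H_2(U)$.
\end{lemma}

\begin{proof}
\emph{The normal bundle.} The section is transverse to $S_j$, so $D$ is a nodal curve of arithmetic genus $0$ with nodes $q_j$, and $D\subset U$. The bundle $N_D|_{\sigma'}$ is the sheaf of sections of $N_{\sigma'}$ with at most simple poles at the nodes in the direction of the other branch, and likewise for $\Gamma_j$ \cite[Lemma~2.6]{GHS}. This is visible in local coordinates in which $D=\{xy=z=0\}$. Let $e_1,e_2$ be the basis of $N_D$ dual to $xy,z$. The map $T_{\mathcal X}|_D\to N_D$ sends $\partial_x,\partial_y,\partial_z$ to $ye_1,xe_1,e_2$. On the branch $y=z=0$ the normal bundle of the branch has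 basis $\partial_y,\partial_z$, and $e_1=\partial_y/x$. The cokernel $T^1_D$ of $T_{\mathcal X}|_D\to N_D$ has length $1$ at each node and is generated there by $e_1$.

\emph{Vanishing on $\Gamma_j$.} The normal bundle of the fiber $S_j$ is trivial, so there is an exact sequence $0\to\mathcal O(d_j)\to N_{\Gamma_j/\mathcal X}\to\mathcal O\to0$. The direction of $\sigma'$ at $q_j$ has nonzero image in the quotient, so allowing a pole in this direction gives
\[
0\to\mathcal O(d_j)\to N_D|_{\Gamma_j}\to\mathcal O(q_j)\to0 .
\]
Twisting by $\mathcal O(-q_j)$ leaves the outer terms $\mathcal O(d_j-1)$ and $\mathcal O$. Since $d_j\ge0$, we get $H^1(N_D|_{\Gamma_j}(-q_j))=0$.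

\emph{Vanishing on $D$.} Consider
\[
0\to\bigoplus_jN_D|_{\Gamma_j}(-q_j)\to N_D\to N_D|_{\sigma'}\to0
\]
and its twist by $\pi^*\mathcal O(-1)$, which is trivial on each $\Gamma_j$. The hypothesis implies $H^1(N_D|_{\sigma'})=0$ as well, so
\[
H^1(N_D)=0,\qquad H^1(N_D\otimes\pi^*\mathcal O(-1))=0 .
\]
For each $j$ the maps $H^0(N_D)\to H^0(N_D|_{\sigma'})\to N_D|_{q_j}\to T^1_{D,q_j}$ are onto: the first by the vanishing on the $\Gamma_j$, the second by the hypothesis, the third by the definition of $T^1_D$.

\emph{The deformation.} The Hilbert scheme is smooth at $[D]$, and a general tangent vector has nonzero image in every $T^1_{D,q_j}$. Take a small disc through $[D]$ in the Hilbert scheme with this tangent vector, with parameter $s$ and members $D_s$. Near $q_j$ the family is given by $xy=s\,h_1$, $z=s\,h_2$ with $h_1$ a unit, so $D_s$ is smooth for small $s\ne0$. It is connected, since $h^0(\mathcal O_{D_s})\le h^0(\mathcal O_D)=1$, and $D_s\cdot\pi^*(t)=D\cdot\pi^*(t)=1$. A smooth connected curve of degree $1$ over $\mathbb P^1$ is a section. As $D$ is compact and $U$ is open, $D_s\subset U$ for all small $s$, so $D_s$ has profile $\lambda$. The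 part of the family over the segment from $0$ to $s$ is a $3$-chain in $U$ with boundary $D_s-D$, which gives the homology class. The bundles $N_{D_s}\otimes\pi^*\mathcal O(-1)$ form a flat family, so $H^1$ vanishes for small $s$ and $D_s$ is free.
\end{proof}

The hypothesis $d_j\ge0$ excludes $(-1)$-curves, for which the term $\mathcal O(d_j-1)=\mathcal O(-2)$ has nonzero $H^1$. This is why conics, not lines, were attached in Section~\ref{sub:three}.

\subsection{A first free section, and all the others}

The given section $\sigma$ may have a very negative normal bundle. Each curve attached in a general direction improves it by one step.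

\begin{lemma}\label{lem:modification}
Let $\mathcal E$ be a bundle of rank $2$ on $\mathbb P^1$ with $H^1(\mathcal E(-1))\ne0$. Let $\mathcal E'\supset\mathcal E$ be obtained by allowing a simple pole at a general point $q$ in a general direction $v\in\mathcal E|_q$. Then $h^1(\mathcal E'(-1))=h^1(\mathcal E(-1))-1$.
\end{lemma}

\begin{proof}
By Serre duality $H^1(\mathcal E(-1))$ is dual to $H^0(\mathcal E^\vee(-1))$. The dual $\mathcal E'^\vee\subset\mathcal E^\vee$ consists of the local sections $\psi$ with $\psi(q)(v)=0$: if $v,v'$ is a local basis of $\mathcal E$ and $\tau$ a local parameter at $q$, then $\mathcal E'$ has basis $v/\tau,v'$. So $H^0(\mathcal E'^\vee(-1))$ is cut out in $H^0(\mathcal E^\vee(-1))$ by one linear condition. Fix $\psi\ne0$ in $H^0(\mathcal E^\vee(-1))$. If $\psi(q)\ne0$ and $v\notin\ker\psi(q)$, the condition is nontrivial.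
\end{proof}

\begin{proposition}\label{prop:realize}
There is a free section $\sigma_1$ of profile $\lambda$. For every $a\in\mathcal Q$ there is a free section of profile $\lambda$ with class $[\sigma_1]+\iota(a)$ in $H_2(U)$.
\end{proposition}

\begin{proof}
Let $r=h^1(N_\sigma(-1))$ and $\mathcal E_0=N_\sigma$. Given $\mathcal E_{j-1}$ with $j\le r$, choose a general $b_j\in B^\circ$ different from $b_1,\dots,b_{j-1}$. At $q_j=\sigma(b_j)$ the fiber of $\mathcal E_{j-1}$ is $N_\sigma|_{q_j}=T_{q_j}S_j$. Choose a direction that is general in the sense of Lemma~\ref{lem:modification} and is tangent to a curve $\Gamma_j\subset S_j$ as in Lemma~\ref{lem:everypoint}, and let $\mathcal E_j$ be the modification of $\mathcal E_{j-1}$. For $D=\sigma\cup\bigcup_j\Gamma_j$ we have $N_D|_\sigma=\mathcal E_r$ and $H^1(\mathcal E_r(-1))=0$. Lemma~\ref{lem:smoothing} gives $\sigma_1$. This is the only place where the existence of a section of profile $\lambda$ is needed as geometric input.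

For the second claim it suffices, by induction, to show: if $\sigma'$ is free of profile $\lambda$, there is a free section of profile $\lambda$ with class $[\sigma']+\iota(r_i)$. By Lemma~\ref{lem:free} we may assume that $\sigma'(b)$ is general in $S$. Attach the curve $\Gamma\subset S$ of class $r_i$ from Lemma~\ref{lem:generators} and put $D=\sigma'\cup\Gamma$. The quotient $N_D|_{\sigma'}/N_{\sigma'}$ has finite length, so $H^1(N_{\sigma'}(-1))=0$ surjects onto $H^1(N_D|_{\sigma'}(-1))$. Lemma~\ref{lem:smoothing} applies.
\end{proof}

\section{Convex geometry and the proof of Theorem~\ref{thm:lower}}\label{sec:convex}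

Proposition~\ref{prop:realize} controls classes that come from $\mathrm{Nef}(S)$, while the theorem is about $\mathrm{Nef}_\lambda$, which depends on all effective divisors of $\mathcal X$. The link is that, up to translation, the two sets have the same shape. Let $\mathcal C\subset V$ be the image of $\mathrm{Nef}(S)$ under $A_{\mathbb R}\to V$. This map is rational, and it is onto by Lemmas~\ref{lem:I} and~\ref{lem:I0}. So $\mathcal C$ is a rational polyhedral cone of full dimension. Fix an interior point $\gamma$ of $\mathcal C$.

\begin{lemma}\label{lem:sandwich}
There is $\beta_-\in N_\lambda$ with $[\sigma_1]+\mathcal C\subset\mathrm{Nef}_\lambda\subset\beta_-+\mathcal C$.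
\end{lemma}

\begin{proof}
The class $[\sigma_1]$ is nef, since it is the class of a dominant family. A vertical prime divisor vanishes on $V$. A horizontal prime divisor restricts to an effective divisor on $S$, so it is nonnegative on $\mathcal C$. Hence $\mathcal C\subset\mathrm{Nef}_1(\mathcal X)$, and the first inclusion follows.

For the second, write $\mathcal C=\{v\in V:D_j(v)\ge0,\ j=1,\dots,m\}$ with nonzero rational functionals $D_j$ on $V$. The point is to realize each $D_j$ by an effective divisor on $\mathcal X$. Extend $D_j$ to a rational functional on $N_1(\mathcal X)$ and scale it, so that it is given by some $M_j\in\mathrm{Pic}(\mathcal X)$. The class $M_j|_S$ is nonnegative on $\mathrm{Nef}(S)$, so it lies in $\mathrm{Eff}(S)$ and is a combination of curves with nonnegative rational coefficients. After scaling again, $h^0(S,M_j|_S)>0$. By \eqref{eq:verygeneral}, $\pi_*M_j$ is a nonzero vector bundle on $\mathbb P^1$, so $M_j\otimes\pi^*\mathcal O(n)$ has a nonzero section for $n\gg0$. Let $\Theta_j$ be its divisor. The fiber class vanishes on $V$, so $\Theta_j|_V=D_j$.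

Since $\gamma$ is interior and $D_j\ne0$, we have $\Theta_j\cdot\gamma>0$. Choose $c\gg0$ such that $\beta_-=[\sigma_1]-c\gamma$ has $\Theta_j\cdot\beta_-\le0$ for all $j$. If $\beta\in\mathrm{Nef}_\lambda$, then $\beta-\beta_-\in V$ and $D_j(\beta-\beta_-)=\Theta_j\cdot\beta-\Theta_j\cdot\beta_-\ge0$. So $\beta\in\beta_-+\mathcal C$.
\end{proof}

Next, each of the $|I_0|$ lifts to $I$ of a given class must have a preimage in the monoid $\mathcal Q$. The preimages of one lift form a coset of $\ker(A\to I)$. Because $I_0$ is finite, this coset is a lattice of full rank in the fiber of $A_{\mathbb R}\to V$, so it has a point within bounded distance of any point of the fiber.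

\begin{proposition}\label{prop:hit}
There is $\beta_+\in N_\lambda$ such that every integral class $\beta\in\beta_++\mathcal C$ is represented by at least $|\mathrm{Br}(U)|$ dominant families.
\end{proposition}

\begin{proof}
Let $\Lambda=\ker(A\to I)\subset\Lambda'=\ker(A\to V_{\mathbb Z})$. Then $\Lambda'/\Lambda\cong I_0$ is finite, so $\Lambda_{\mathbb R}=\Lambda'_{\mathbb R}=\ker(A_{\mathbb R}\to V)$. Let $P\subset\Lambda_{\mathbb R}$ be compact with $P+\Lambda=\Lambda_{\mathbb R}$. A large multiple $a_1$ of an ample class satisfies $a_1+P\subset\mathrm{Nef}(S)$. Let $\beta_+$ be the sum of $[\sigma_1]$ and the image of $a_0+a_1$ in $V$, with $a_0$ as in Lemma~\ref{lem:monoid}.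

Let $\beta\in\beta_++\mathcal C$ be integral. Then $\beta-[\sigma_1]\in V_{\mathbb Z}$ has exactly $|I_0|$ preimages in $I$ by Lemma~\ref{lem:I0}, and it is the image of some real $x\in a_0+a_1+\mathrm{Nef}(S)$. Fix a preimage $i\in I$ and $a'\in A$ with $\iota(a')=i$. Then $a'-x\in\Lambda_{\mathbb R}$, so $a'-x=p+\kappa$ with $p\in P$ and $\kappa\in\Lambda$. The class $a=a'-\kappa\in A$ has $\iota(a)=i$, and
\[
a=x+p\in a_0+(a_1+p)+\mathrm{Nef}(S)\subset a_0+\mathrm{Nef}(S).
\]
So $a\in\mathcal Q$ by Lemma~\ref{lem:monoid}. Proposition~\ref{prop:realize} gives a free section with class $[\sigma_1]+i$ in $H_2(U)$, hence with numerical class $\beta$. It lies in a dominant family by Lemma~\ref{lem:free}, and different $i$ give different families by Lemma~\ref{lem:constant}. Finally $|I_0|=|\mathrm{Br}(U)|$ by Proposition~\ref{prop:Br}.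
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
By Section~\ref{sub:reduction} we may assume $k=\mathbb C$. The group $\mathrm{Br}(U)$ is finite by Proposition~\ref{prop:Br}, and $[\sigma_1]\in\mathrm{Nef}_\lambda$ by Lemma~\ref{lem:sandwich}.

(1) The translate $\mathcal T=\mathrm{Nef}_\lambda+(\beta_+-\beta_-)$ lies in $\beta_++\mathcal C$ by Lemma~\ref{lem:sandwich}. Apply Proposition~\ref{prop:hit}.

(2) By Lemma~\ref{lem:sandwich}, a translate $\mathcal T'$ contains $\beta'+\mathcal C$ for some $\beta'\in N_\lambda$. For $c\gg0$ the point $\gamma+(\beta_+-\beta')/c$ lies in $\mathcal C$, so $\beta''=\beta_++c\gamma\in\beta'+\mathcal C$. Hence $\beta''+\mathcal C\subset\mathcal T'\cap(\beta_++\mathcal C)$. The set $\beta''+\mathcal C$ contains balls of $N_\lambda$ of arbitrarily large radius, and the integral classes of $N_\lambda$ form the coset $[\sigma_1]+V_{\mathbb Z}$ of a lattice of full rank in $V\ne0$. So it contains infinitely many integral classes, and Proposition~\ref{prop:hit} applies to each.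

If $\mathcal T$ is a translate as in the Conjecture, then (2) gives a class in $\mathcal T_{\mathbb Z}$ with at least $|\mathrm{Br}(U)|$ and exactly $|\mathrm{Br}(\mathcal X)|$ dominant families. Since $\mathrm{Br}(\mathcal X)\subseteq\mathrm{Br}(U)$ by (B1), the two finite groups are equal.
\end{proof}

\section{The counterexample}\label{sec:counter}

We return to an arbitrary $k$ and to the notation of Theorem~\ref{thm:example}. Lemma~\ref{lem:geometry} describes the fibration and the profile. It remains to study $-K_{\mathcal X}$ and to compute the two Brauer groups.

\subsection{The anticanonical class}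

Let $H$ be the pullback of the hyperplane class of $\mathbb P^4$, $E_C$ the exceptional divisor over $C$, and $F=H-E_C$ the class of a fiber. Since $-K_Y=2H$, we have $-K_{\mathcal X_0}=2H-E_C=H+F$, and so $-K_{\mathcal X}=H+F-\sum_iE_i$. Over $\mathbb P^1\setminus\{c_1,c_2,c_3\}$ this is $H+F$, which is globally generated. Let $B_i$ be an affine neighborhood of $c_i$ that contains no other $c_j$ and carries a function $\tau$ vanishing only at $c_i$, to first order. Let $l_1,l_2$ be linear forms in $x,y,z$ that cut out $e$ in $\mathbb P^2$. In the space $\mathbb P^3$ that contains $F_i=\{\tau=0\}$ they cut out the line $R_i\subset F_i$. So over $B_i$ the sheaf $\mathcal I_{R_i}(H)$ is generated by $l_1,l_2,\tau x,\tau y,\tau z,\tau u,\tau v$. Pulling back to the blow-up, $\mathcal O(H-E_i)$ is globally generated over $B_i$. As $F$ has degree $0$ on vertical curves, $-K_{\mathcal X}$ has nonnegative degree on every curve in a fiber: it is $\pi$-nef. It is $\pi$-big because it is ample on the general fiber.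

\subsection{The Brauer group of $\mathcal X$}

By (B4), $\mathrm{Br}(\mathcal X)=\mathrm{Br}(Y)$. The hypersurface $Y$ is defined over $\overline{\mathbb Q}$ and has $H^1(\mathcal O_Y)=H^2(\mathcal O_Y)=0$, so by Lemma~\ref{lem:basechange} we may compute over $\mathbb C$ and use \eqref{eq:torsion}. The Lefschetz hyperplane theorem gives $H_2(Y)=H_2(\mathbb P^4)=\mathbb Z$, which has no torsion. Hence $\mathrm{Br}(\mathcal X)=0$.

\subsection{Two Brauer classes on $U_\lambda$}

For $k=\mathbb C$, Section~\ref{sub:three} shows $I=A_G$ with $I_0=\ker(\deg)$, so Lemma~\ref{lem:lattice}(b) and Proposition~\ref{prop:Br} give $|\mathrm{Br}(U_\lambda)|=9$. We now compute this group algebraically over $k$; this exhibits the classes and shows that they ramify exactly along the deleted cones.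

Write $t=t_0/t_1=u/v$, $K_0=k(t)$ and $\varphi=t^3+1$. Substituting $u=tv$ gives the generic fiber
\[
\mathcal X_\eta=\{x^3+y^3+z^3+\varphi v^3=0\}\subset\mathbb P^3_{K_0}.
\]
A symbol $(g,\varphi)_\omega$ has trivial residue along a horizontal divisor on which $\varphi$ becomes a cube. This happens on the planes that contain an orbit of lines, so we take quotients of their equations:
\[
g_1=\frac{x+y}{x+\omega y},\qquad g_2=\frac{x+y}{y+z},\qquad\alpha_j=(g_j,\varphi)_\omega\in\mathrm{Br}(k(\mathcal X))[3].
\]

\begin{lemma}\label{lem:unramified}
The classes $\alpha_1,\alpha_2$ lie in $\mathrm{Br}(U_\lambda)$.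
\end{lemma}

\begin{proof}
By (B2) we must show that the residue vanishes along each prime divisor of $U_\lambda$. By Lemma~\ref{lem:geometry} these are the horizontal divisors, the fibers with $f\ne0$, and the $E_i$. Let $g\in\{g_1,g_2\}$, let $\nu$ be the valuation of the divisor, and use (B5).

\emph{Horizontal divisors.} Here $\nu$ is trivial on $K_0$, so the residue is the class of $\varphi^{-\nu(g)}$. If $\nu(g)\ne0$, the divisor corresponds to a component $\Gamma$ of the section of $\mathcal X_\eta$ by one of the planes $x+y=0$, $x+\omega y=0$, $y+z=0$. On the first two $x^3+y^3=0$, so $z^3+\varphi v^3=0$ on $\Gamma$. If $v$ vanished on $\Gamma$, so would $z$, and $\Gamma$ would be a single point. So $\varphi=(-z/v)^3$ in $\kappa(\nu)$. On the third plane $x^3+\varphi v^3=0$; again $v$ does not vanish on $\Gamma$, since $y+z=x=v=0$ is a point, and $\varphi=(-x/v)^3$.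

\emph{Fibers with $f\ne0$.} For $t\ne\infty$ the function $\varphi$ is a unit whose restriction to the fiber is a constant in $k^*=k^{*3}$, so $\varphi^{-\nu(g)}$ is a cube. At $t=\infty$ we use $(g,\varphi)_\omega=(g,\varphi t^{-3})_\omega$, which holds because $(g,t^3)_\omega=3(g,t)_\omega=0$. The function $\varphi t^{-3}=1+t^{-3}$ is a unit there with restriction $1$.

\emph{The divisors $E_i$.} We have $\nu(\varphi)=1$, since $\varphi$ has a simple zero at $c_i$ and $E_i$ has multiplicity $1$ in its fiber. By the choice of $e$, the function $g$ is a unit at the generic point of $R_i$, with constant value $g(e)\in k^*$ on $R_i$. So $\nu(g)=0$, and the residue is the class of the constant $g(e)$, a cube.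
\end{proof}

The condition on $e$ is used only in this last case.

\begin{lemma}\label{lem:independent}
If $(a,b)\not\equiv(0,0)\bmod3$, then $a\alpha_1+b\alpha_2$ has nontrivial residue along $\widetilde F_i$. In particular $\alpha_1,\alpha_2$ generate a subgroup isomorphic to $(\mathbb Z/3)^2$.
\end{lemma}

\begin{proof}
Along $\widetilde F_i$ we have $\nu(\varphi)=1$, and $\nu(g_1)=\nu(g_2)=0$ because $F_i$ lies in no plane. So the residue of $a\alpha_1+b\alpha_2=(g_1^ag_2^b,\varphi)_\omega$ is, up to inversion, the class of $g_1^ag_2^b$ in $k(F_i)^*/k(F_i)^{*3}$. Suppose that it is trivial. The field $k(F_i)$ is purely transcendental over $k(C)$, so $k(C)$ is algebraically closed in it, and $g_1^ag_2^b$ is a cube in $k(C)$. On $x+y=0$ and on $x+\omega y=0$ the equation of $C$ becomes $z^3=0$, and on $y+z=0$ it becomes $x^3=0$. So these lines cut out $3P_1$, $3P_2$, $3P_3$ on $C$, where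
\[
P_1=(1:-1:0),\qquad P_2=(1:-\omega^2:0),\qquad P_3=(0:1:-1).
\]
Thus $\operatorname{div}g_1=3P_1-3P_2$ and $\operatorname{div}g_2=3P_1-3P_3$, and a cube root of $g_1^ag_2^b$ gives $a(P_1-P_2)+b(P_1-P_3)\sim0$. The classes $P_1-P_2$ and $P_1-P_3$ are killed by $3$, so only $(a,b)\bmod3$ matters, and up to sign it is $(1,0)$, $(0,1)$, $(1,-1)$ or $(1,1)$. The first three cases give $P_1\sim P_2$, $P_1\sim P_3$, $P_2\sim P_3$, which is impossible for distinct points on a curve of genus $1$. The last gives $2P_1\sim P_2+P_3$, so $P_1+P_2+P_3\sim3P_1$ is linearly equivalent to a line section. By Riemann--Roch $h^0(\mathcal O_C(1))=3$, so every divisor in this class is cut out by a line, and $P_1,P_2,P_3$ are collinear. But the line through $P_1\ne P_2$ is $z=0$, which does not contain $P_3$.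
\end{proof}

\subsection{The upper bound}

\begin{lemma}\label{lem:upper}
$|\mathrm{Br}(\mathcal X_\eta)|\le9$.
\end{lemma}

\begin{proof}
Let $\overline K_0$ be an algebraic closure of $K_0$ and $\mathcal X_{\bar\eta}$ the base change. The Hochschild--Serre spectral sequence gives an exact sequence
\[
\mathrm{Br}(K_0)\to\ker\bigl(\mathrm{Br}(\mathcal X_\eta)\to\mathrm{Br}(\mathcal X_{\bar\eta})\bigr)\to H^1(K_0,\mathrm{Pic}\,\mathcal X_{\bar\eta}).
\]
Here $\mathrm{Br}(K_0)=0$ because $K_0=k(t)$ has cohomological dimension $1$, and $\mathrm{Br}(\mathcal X_{\bar\eta})=0$ by (B4). So $\mathrm{Br}(\mathcal X_\eta)$ embeds in $H^1(K_0,\mathrm{Pic}\,\mathcal X_{\bar\eta})$. Let $K_1=K_0(\rho)$ with $\rho^3=\varphi$. As $\varphi$ has simple zeros, $K_1/K_0$ is cyclic of degree $3$. The substitution $w=\rho v$ identifies $\mathcal X_\eta\times K_1$ with $S_0\times K_1$. The $27$ lines are defined over $K_1$ and generate $\mathrm{Pic}\,\mathcal X_{\bar\eta}=A$, so $\mathrm{Gal}(\overline K_0/K_1)$ acts trivially on $A$, and its $H^1$ is the group of continuous homomorphisms from a profinite group to a lattice, which is $0$. By inflation--restriction, $H^1(K_0,A)=H^1(\mathrm{Gal}(K_1/K_0),A)$.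 The generator $\rho\mapsto\omega\rho$ fixes the index $a$ of each line and shifts the index $b$ by one, so the Galois group acts on $A$ as $G$ does. By Lemma~\ref{lem:lattice}(b) the group has order $9$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:example}]
By Lemmas~\ref{lem:unramified}, \ref{lem:independent} and~\ref{lem:upper} and by (B1), we have $(\mathbb Z/3)^2\subseteq\mathrm{Br}(U_\lambda)\subseteq\mathrm{Br}(\mathcal X_\eta)$, and the last group has order at most $9$. So $|\mathrm{Br}(U_\lambda)|=9$, while $|\mathrm{Br}(\mathcal X)|=1$. A section of profile $\lambda$ exists by Lemma~\ref{lem:geometry}. By Theorem~\ref{thm:lower}(2), every translate of $\mathrm{Nef}_\lambda$ contains integral classes represented by at least $9$ dominant families, so no translate has the property required by the Conjecture. The remaining assertions were proved in Lemma~\ref{lem:geometry} and at the beginning of this section.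
\end{proof}

\section{Models of a given generic fiber}\label{sec:generic}

In the example, the classes of $\mathrm{Br}(\mathcal X_\eta)$ ramify along components of singular fibers, and the blow-up creates new components along which they do not ramify. The same can be done for any fibration by blowing up points. Let $\mathcal X$ be a smooth del Pezzo fibration over $k$, and let $\Delta$, $B^\circ$ and $\mathcal X^\circ$ be as in Section~\ref{sub:notation}.

\begin{lemma}\label{lem:eta}
$\mathrm{Br}(\mathcal X_\eta)=\mathrm{Br}(\mathcal X^\circ)$.
\end{lemma}

\begin{proof}
One inclusion is (B1). The generic fiber is the limit of the open sets $\pi^{-1}(B_1)$ with $B_1\subset B^\circ$ dense and open, so by (B6) a class $\beta\in\mathrm{Br}(\mathcal X_\eta)$ lies in some $\mathrm{Br}(\pi^{-1}(B_1))$. The complement of $\pi^{-1}(B_1)$ in $\mathcal X^\circ$ is a disjoint union of finitely many smooth projective rational surfaces. These have no nontrivial connected \'etale covers, so their groups $H^1_{\mathrm{et}}(-,\mathbb Q/\mathbb Z)$ vanish, and (B3) gives $\beta\in\mathrm{Br}(\mathcal X^\circ)$.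
\end{proof}

\begin{lemma}\label{lem:point}
Let $t\in\Delta$, let $p$ be a smooth point of the scheme-theoretic fiber $\pi^{-1}(t)$, and let $E'$ be the exceptional divisor of the blow-up $\mathcal X'$ of $\mathcal X$ at $p$. Every $\beta\in\mathrm{Br}(\mathcal X^\circ)$ has trivial residue along $E'$.
\end{lemma}

\begin{proof}
The idea is that $\beta$ becomes trivial \'etale locally near $p$, and that $E'$ sees only an \'etale neighborhood of $p$. Let $R$ be the strict henselization of $\mathcal O_{\mathcal X,p}$ and $\tau\in R$ the pullback of a local parameter at $t$. The scheme $\operatorname{Spec}R$ is the limit of the connected affine \'etale neighborhoods $(W,w)\to(\mathcal X,p)$, and we may restrict to those whose fiber $W_t$ over $t$ is smooth and for which $W\setminus W_t$ maps to $\mathcal X^\circ$. Passing to the limit in (B3) for the pairs $(W,W_t)$, by (B6), gives an exact sequence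
\[
\mathrm{Br}(R)\to\mathrm{Br}(R[1/\tau])\to H^1_{\mathrm{et}}(R/\tau,\mathbb Q/\mathbb Z).
\]
The rings $R$ and $R/\tau$ are strictly henselian, so the outer terms vanish. Hence $\beta$ is trivial on $\operatorname{Spec}R[1/\tau]$, and by (B6) it is trivial on $W\setminus W_t$ for some $W$. In particular its pullback to $\mathrm{Br}(k(W))$ is $0$.

Blowing up commutes with flat base change, so $W'=W\times_{\mathcal X}\mathcal X'$ is the blow-up of $W$ at the preimages of $p$. It is \'etale over $\mathcal X'$, and the exceptional divisor $E_w$ over $w$ maps isomorphically onto $E'$, since $w$ and $p$ both have residue field $k$. So the valuation of $E_w$ extends that of $E'$ with ramification index $1$ and the same residue field. By (B2) the residue of $\beta$ along $E'$ equals the residue of $0$ along $E_w$.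
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:generic}]
Assume $\mathrm{Br}(\mathcal X)\ne\mathrm{Br}(\mathcal X_\eta)$. Let $\sigma$ be a section of $\pi$, which exists by \cite{GHS} and Section~\ref{sub:reduction}. Let $\mathcal X'$ be the blow-up of $\mathcal X$ at the points $p_t=\sigma(t)$, $t\in\Delta$, with exceptional divisors $E'_t$. It is a smooth del Pezzo fibration with the same generic fiber. The fiber $\pi^{-1}(t)$ is smooth at $p_t$, so $E'_t$ has multiplicity $1$ in its fiber. The strict transform of $\sigma$ meets each $E'_t$, so it has the profile $\lambda'$ that selects $E'_t$ for $t\in\Delta$. The prime divisors of $U_{\lambda'}$ are the $E'_t$ and the divisors that meet $\mathcal X^\circ$. By Lemmas~\ref{lem:eta} and~\ref{lem:point} and by (B2), every $\beta\in\mathrm{Br}(\mathcal X_\eta)$ lies in $\mathrm{Br}(U_{\lambda'})$. With (B1) and (B4) we get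
\[
\mathrm{Br}(U_{\lambda'})=\mathrm{Br}(\mathcal X_\eta)\supsetneq\mathrm{Br}(\mathcal X)=\mathrm{Br}(\mathcal X').
\]
By Theorem~\ref{thm:lower} the Conjecture fails for $(\mathcal X',\lambda')$.

Assume $\mathrm{Br}(\mathcal X)=\mathrm{Br}(\mathcal X_\eta)$, and let $\mathcal X'$ be a smooth projective model of $\mathcal X_\eta$ over $\mathbb P^1$ with a profile $\lambda$. Then (B1) and (B4) give
\[
\mathrm{Br}(\mathcal X')\subseteq\mathrm{Br}(U_\lambda)\subseteq\mathrm{Br}(\mathcal X_\eta)=\mathrm{Br}(\mathcal X)=\mathrm{Br}(\mathcal X'),
\]
so all these groups are equal.
\end{proof}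

\begin{remark}
The first case applies to the pencil $\mathcal X_0$ of Theorem~\ref{thm:example}, since $\mathrm{Br}(\mathcal X_0)=\mathrm{Br}(Y)=0$ and $|\mathrm{Br}(\mathcal X_\eta)|=9$. With $\sigma=\sigma_e$ and $\Delta=\{c_1,c_2,c_3\}$ the proof blows up the points $(c_i,e)$. On this model $-K_{\mathcal X'}=H+F-2\sum_iE'_{c_i}$ has degree $1-2=-1$ on the strict transform of $R_i$, so it is not $\pi$-nef. This is the reason for blowing up the whole rulings in Theorem~\ref{thm:example}.
\end{remark}

\begin{thebibliography}{9}

\bibitem{GHS}
Graber, Harris and Starr, \emph{Families of rationally connected varieties}.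

\bibitem{LT}
Brian Lehmann and Sho Tanimoto, \emph{Classifying sections of del Pezzo fibrations, I}, arXiv:1912.04369 (2019).

\end{thebibliography}
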